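\title{The local systolic-diastolic inequality for odd-symplectic forms}

\begin{abstract}
An odd-symplectic form on a closed oriented manifold of dimension $2n+1$ is a closed $2$-form whose kernel is a line field. It is Zoll if the curves tangent to this line field are the orbits of a free circle action. We prove that on a $C^1$-neighborhood of a Zoll form the volume lies between the values of the Zoll polynomial at the smallest and at the largest action of the short closed characteristics, with equality in either place exactly for Zoll forms. This proves a conjecture posed by Benedetti and Kang. The proof moves every fiber of the Zoll fibration to a loop that solves the characteristic equation up to a Lagrange multiplier. The actions of these loops form a function on the base, and in the resulting normal form all error terms are bounded pointwise by the differential of this function. We also obtain a quantitative form of the inequality and a description of the Zoll forms near a given one.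
\end{abstract}

\section{Introduction}

Let $\Sigma$ be a connected, oriented, closed manifold of dimension $2n+1$. A skew-symmetric bilinear form on a space of odd dimension always has a kernel. A closed $2$-form $\Omega$ on $\Sigma$ is called \emph{odd-symplectic} if $\Omega^n$ vanishes nowhere, that is, if its kernel is as small as possible: a line at every point. The curves tangent to this line field are the \emph{characteristics} of $\Omega$. Two families of examples show what the notion covers. If $\alpha$ is a contact form, then $d\alpha$ is odd-symplectic and its characteristics are the Reeb orbits of $\alpha$. If $(M,\omega)$ is a closed symplectic manifold and $H$ is a function on $M\times S^1$, then $\omega+dH\wedge dt$ is odd-symplectic and its characteristics are the graphs of the solutions of Hamilton's equations. The form $\Omega$ is \emph{Zoll} if its characteristics are the fibers of a circle bundle $\Sigma\to M$. We ask how, near a Zoll form, the sizes of the closed characteristics compare with the volume.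

A short computation suggests the answer. Let $\pi:\Sigma\to M$ be a circle bundle with generator $V$ and connection form $\eta$, and suppose that the curvature form $\kappa$, defined by $d\eta=\pi^*\kappa$, is symplectic with $\kappa^n>0$. For a positive function $f$ on $M$ put $\alpha=f\eta$. Then $d\alpha=df\wedge\eta+f\kappa$, so $\alpha\wedge(d\alpha)^n=f^{n+1}\eta\wedge\kappa^n$ and $\iota_Vd\alpha=-df$. Thus $\alpha$ is a contact form, the fiber over a critical point $m$ of $f$ is a closed Reeb orbit of period $f(m)$, and
\[
(\min f)^{n+1}\int_M\kappa^n\ \le\ \int_\Sigma\alpha\wedge(d\alpha)^n\ \le\ (\max f)^{n+1}\int_M\kappa^n ,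
\]
with equality on either side only if $f$ is constant. At the other extreme, for a time-independent Hamiltonian $H$ on $(M,\omega)$ the critical points are constant orbits of action $H(m)$, and $\min H\int_M\omega^n\le\int_MH\omega^n\le\max H\int_M\omega^n$. In both cases there is a polynomial $P$ that gives the volume of a Zoll form in terms of the common action of its characteristics, and the volume of the perturbed form lies between the values of $P$ at the actions of two closed characteristics. One is led to guess that this holds for all small perturbations of a Zoll form, and not only for those that are invariant under the circle action. This is the content of a conjecture posed in \cite{BK}. We state it in Section~\ref{sec:setting} and prove it, for perturbations that are small in $C^1$.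

The difficulty lies in the equality case. Write $\Omega=\Omega_*+d\alpha$, where $\Omega_*$ is Zoll, and average $\alpha$ over the circle action. This splits $\alpha$ into an invariant term $h\eta$, with $h$ a function on the base, terms that do no harm, and an oscillating term $\beta$. The term $h\eta$ contributes $\int_M(h-\min h)\,\omega^n$ to the difference between the two sides of the first inequality, and $\beta$ contributes a remainder. It is not enough to know that the remainder is small compared with some power of the distance from $\Omega$ to $\Omega_*$: the pullback of $\Omega_*$ by a diffeomorphism near the identity is again Zoll, so equality must hold for forms other than $\Omega_*$. The remainder has to be small compared with $\int_M(h-\min h)\,\omega^n$ itself. We achieve this by first pulling $\Omega$ back by a diffeomorphism $u$ that sends the fiber over $m$ to a loop solving the characteristic equation up to a constant covector $\lambda_m$. This covector is the Lagrange multiplier of the constraint that the loop be centered at $m$. For $u^*\Omega$ three pointwise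 facts hold: $dh$ is almost $-\lambda$; $|\beta|$ is much smaller than $|dh|$; and $|dh|^2\le32(h-\min h)$. The remainder is bounded by the integral of $|\beta|\,|dh|$, and the inequality follows.

Section~\ref{sec:setting} contains the definitions and the results. Sections~\ref{sec:reduction} and~\ref{sec:algebra} collect the identities for volume and action that need no smallness. Section~\ref{sec:models} carries out the method by hand on $T^2\times S^1$. The general construction occupies Sections~\ref{sec:loops} and~\ref{sec:normal}, and the theorems are proved in Sections~\ref{sec:proofA} and~\ref{sec:proofB}.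

\section{The setting and the results}\label{sec:setting}

\subsection{Characteristics, circle bundles and Zoll forms}

Let $S^1=\mathbb R/\mathbb Z$. For $C\in H^2_{\mathrm{dR}}(\Sigma)$ let $\Xi^2_C(\Sigma)$ be the set of smooth closed $2$-forms in the class $C$, and let $\mathcal S_C(\Sigma)\subset\Xi^2_C(\Sigma)$ be the subset of odd-symplectic forms. For $\Omega\in\mathcal S_C(\Sigma)$, a nonzero vector $R\in\ker\Omega$ and a covector $a$ we have $\iota_R(a\wedge\Omega^n)=a(R)\,\Omega^n$, so the sign of $a\wedge\Omega^n$ depends only on the sign of $a(R)$. We call $R$ \emph{positive} if $a\wedge\Omega^n>0$ for some, equivalently every, $a$ with $a(R)>0$. A \emph{closed characteristic} of $\Omega$ is a periodic curve $\gamma:S^1\to\Sigma$ such that $\dot\gamma(t)$ is a positive vector of $\ker\Omega_{\gamma(t)}$ for all $t$, taken up to orientation-preserving reparametrization. The set of closed characteristics is $\mathcal X(\Omega)$.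

An \emph{oriented $S^1$-bundle} is the quotient map $\mathfrak p:\Sigma\to M_{\mathfrak p}$ of a free $S^1$-action $(t,x)\mapsto t\cdot x$. An \emph{oriented $\mathfrak p$-fiber} is a curve $t\mapsto t\cdot x$. A \emph{connection form} is an invariant $1$-form $\eta$ that equals $1$ on the generator $V$ of the action, so that $\int\eta=1$ over every oriented fiber. The base carries the orientation for which $\int_\Sigma\eta\wedge\mathfrak p^*\mu=\int_{M_{\mathfrak p}}\mu$ for all top-degree forms $\mu$. Recall that a form on $\Sigma$ is the pullback of a form on the base, which is then unique, if and only if it is invariant and annihilated by $\iota_V$; by Cartan's formula $\mathcal L_V=d\iota_V+\iota_Vd$, a closed form annihilated by $\iota_V$ is invariant. In particular $d\eta=\mathfrak p^*\kappa$ for a closed $2$-form $\kappa$. Two connection forms differ by the pullback of a $1$-form, so the class $[\kappa]$ and the orientation of the base do not depend on $\eta$. Let $\mathfrak P(\Sigma)$ be the space of oriented $S^1$-bundles on $\Sigma$. Along a path in $\mathfrak P(\Sigma)$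 the de Rham cohomologies of the bases are canonically identified.

A form $\Omega\in\mathcal S_C(\Sigma)$ is \emph{Zoll} if its characteristics are the orbits of a free $S^1$-action whose generator is a positive section of $\ker\Omega$. We write $\mathfrak p_\Omega:\Sigma\to M_\Omega$ for the associated bundle. Then $\Omega=\mathfrak p_\Omega^*\omega_\Omega$ for a unique symplectic form $\omega_\Omega$ on $M_\Omega$.

Throughout the paper we fix a Zoll form $\Omega_*\in\mathcal S_C(\Sigma)$ and write
\[
\pi=\mathfrak p_{\Omega_*}:\Sigma\to M,\qquad \omega=\omega_{\Omega_*},\qquad c_*=[\omega],\qquad \varphi_t(x)=t\cdot x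
\]
for its bundle, its symplectic form, the class of this form, and the action. From now on $V$ is the generator of $\varphi_t$, $\eta$ is a fixed connection form for $\pi$, and $d\eta=\pi^*\kappa$. Since $V$ is positive, $\eta\wedge\Omega_*^n>0$, and hence $\omega^n>0$ on $M$. Let $\mathfrak P^0(\Sigma)$ be the path component of $\pi$ in $\mathfrak P(\Sigma)$. Let $\mathfrak Z^0_C(\Sigma)$ be the set of pairs $(\mathfrak p,c)$, with $\mathfrak p$ an oriented $S^1$-bundle and $c$ a class on its base satisfying $\mathfrak p^*c=C$, that can be joined to $(\pi,c_*)$ by a continuous path of such pairs.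

\subsection{Volume, action and the Zoll polynomial}

For an exact form $d\alpha$ one can integrate $\alpha\wedge(d\alpha)^n$ over $\Sigma$ and $\alpha$ over a loop. A form in a nonzero class $C$ has no primitive, so volume and action are measured relative to a reference form in the same class that is pulled back from the base of a circle bundle. Fix a \emph{reference pair} $(\mathfrak p_0,c_0)\in\mathfrak Z^0_C(\Sigma)$ with $\mathfrak p_0:\Sigma\to M_0$, a closed $2$-form $\omega_0$ on $M_0$ with $[\omega_0]=c_0$, and a connection form $\eta_0$ for $\mathfrak p_0$ with $d\eta_0=\mathfrak p_0^*\kappa_0$. Put $e_0=[\kappa_0]$. For $\Omega\in\Xi^2_C(\Sigma)$ choose a primitive $\alpha$ of $\Omega-\mathfrak p_0^*\omega_0$; the same primitive is used in the volume and in the action of $\Omega$. The \emph{volume} is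
\begin{equation}\label{eq:vol}
\operatorname{Vol}(\Omega)=\frac1{n+1}\int_\Sigma\alpha\wedge\sum_{j=0}^n\Omega^j\wedge(\mathfrak p_0^*\omega_0)^{n-j}.
\end{equation}
Let $\Gamma=\{\Gamma_r\}_{r\in[0,1]}$ be a path of periodic curves such that $\Gamma_0$ is an oriented $\mathfrak p_0$-fiber, and orient $[0,1]\times S^1$ by $dr\wedge dt$. The \emph{action} of $\Gamma$ is
\begin{equation}\label{eq:pathaction}
\widetilde{\mathcal A}_\Omega(\Gamma)=\int_{S^1}\Gamma_0^*\alpha+\int_{[0,1]\times S^1}\Gamma^*\Omega=\int_{S^1}\Gamma_1^*\alpha+\int_{[0,1]\times S^1}\Gamma^*\mathfrak p_0^*\omega_0 ,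
\end{equation}
where the second equality is Stokes' theorem. It depends only on the homotopy class of $\Gamma$ with fixed endpoints.

For $(\mathfrak p,c)\in\mathfrak Z^0_C(\Sigma)$ choose a closed form $\omega_c$ on the base in the class $c$, and put $\operatorname{Vol}(\mathfrak p,c)=\operatorname{Vol}(\mathfrak p^*\omega_c)$ and $\mathcal A(\mathfrak p,c)=\widetilde{\mathcal A}_{\mathfrak p^*\omega_c}(\Delta)$. Here $\Delta=\{\Delta_r\}$ is any path of curves such that $\Delta_r$ is an oriented $\mathfrak p_r$-fiber for a path $\{\mathfrak p_r\}$ of oriented $S^1$-bundles from $\mathfrak p_0$ to $\mathfrak p_1=\mathfrak p$; we call such a $\Delta$ a \emph{path of fibers from $\mathfrak p_0$ to $\mathfrak p$}. The \emph{Zoll polynomial} is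
\begin{equation}\label{eq:P}
P(A)=\sum_{i=0}^n\frac1{i+1}\binom ni\langle e_0^i\cup c_0^{\,n-i},[M_0]\rangle A^{i+1}=\int_0^A\langle(c_0+se_0)^n,[M_0]\rangle\,ds .
\end{equation}

\subsection{Short loops and their action}

The action \eqref{eq:pathaction} is defined on paths of loops. To obtain a function on loops one selects the loops that are close to fibers of $\pi$ and joins them to a fiber by a path that stays close to it. Fix a finite open cover $\{B_i\}$ of $M$ by balls whose pairwise intersections are contractible when nonempty. Let $\mathfrak h$ be the free homotopy class of the oriented $\pi$-fibers. Let $\Lambda(\pi)$ be the set of periodic curves $\gamma$ in $\mathfrak h$ for which there are an index $i$ and a path of periodic curves $\{\Gamma_r\}_{r\in[0,1]}$, lying entirely in $\pi^{-1}(B_i)$, from an oriented $\pi$-fiber $\Gamma_0$ to $\Gamma_1=\gamma$. Such a path is a \emph{short path} for $\gamma$. For $\Omega\in\Xi^2_C(\Sigma)$ and $\gamma\in\Lambda(\pi)$ put $\mathcal A_\Omega(\gamma)=\widetilde{\mathcal A}_\Omega(\Delta\#\Gamma)$, where $\Gamma$ is a short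 path for $\gamma$, $\Delta$ is a path of fibers from $\mathfrak p_0$ to $\pi$ with $\Delta_1=\Gamma_0$, and $\#$ is concatenation. For $\Omega\in\mathcal S_C(\Sigma)$ let
\[
\mathcal A_{\min}(\Omega)=\inf_{\gamma\in\mathcal X(\Omega)\cap\Lambda(\pi)}\mathcal A_\Omega(\gamma),\qquad
\mathcal A_{\max}(\Omega)=\sup_{\gamma\in\mathcal X(\Omega)\cap\Lambda(\pi)}\mathcal A_\Omega(\gamma).
\]

\begin{example}\label{ex:contact}
Let $n\ge1$, let $\kappa$ be symplectic with $\kappa^n>0$, and let $\Omega_*=T_*\,d\eta$ with $T_*>0$. Then $C=0$, and the path $(\pi,s[\kappa])$, $s\in[0,T_*]$, shows that $(\pi,0)$ is a reference pair. With $\omega_0=0$ the definitions give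
\[
\operatorname{Vol}(d\alpha)=\frac1{n+1}\int_\Sigma\alpha\wedge(d\alpha)^n,\qquad\mathcal A_{d\alpha}(\gamma)=\int_\gamma\alpha,\qquad P(A)=\frac{A^{n+1}}{n+1}\int_M\kappa^n .
\]
If $\alpha\wedge(d\alpha)^n>0$, the action of a closed characteristic is its period as a Reeb orbit of $\alpha$. The example also shows why the loops are restricted to $\Lambda(\pi)$. If $\Sigma$ is simply connected, every iterate of a fiber lies in $\mathfrak h$, and the integrals $mT_*$ of $T_*\eta$ over the $m$-fold iterates are unbounded; Lemma~\ref{lem:degree} shows that $\Lambda(\pi)$ excludes these iterates.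
\end{example}

\subsection{The conjecture and the theorems}

We take the following facts as known. They belong to the setting in which the conjecture is posed, as does the independence of $\mathcal A(\mathfrak p,c)$ of the path of fibers.
\begin{enumerate}
\item[(F1)] $P(\mathcal A(\mathfrak p,c))=\operatorname{Vol}(\mathfrak p,c)$ for all $(\mathfrak p,c)\in\mathfrak Z^0_C(\Sigma)$.
\item[(F2)] Consequently $P(\mathcal A(\mathfrak p_\Omega,[\omega_\Omega]))=\operatorname{Vol}(\Omega)$ for every Zoll form $\Omega\in\mathcal S_C(\Sigma)$ with $\mathfrak p_\Omega\in\mathfrak P^0(\Sigma)$.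
\item[(F3)] With $A_*=\mathcal A(\pi,c_*)$ one has $P'(A_*)>0$.
\item[(F4)] The functional $P\circ\mathcal A_\Omega-\operatorname{Vol}(\Omega)$ on $\Lambda(\pi)$ does not depend on the reference pair in $\mathfrak Z^0_C(\Sigma)$.
\item[(F5)] For $\Omega\in\mathcal S_C(\Sigma)$ that is $C^1$-close to $\Omega_*$, the set $\mathcal X(\Omega)\cap\Lambda(\pi)$ is compact and nonempty, and $\mathcal A_{\min}(\Omega)$, $\mathcal A_{\max}(\Omega)$ are finite and vary continuously with $\Omega$ in the $C^1$-topology.
\end{enumerate}

\medskip
\noindent\textbf{Conjecture} (local systolic-diastolic inequality, \cite{BK})\textbf{.}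
\emph{There exist an integer $k\ge2$ and a $C^{k-1}$-neighborhood $\mathcal U$ of $\Omega_*$ in $\mathcal S_C(\Sigma)$ such that
\begin{equation}\label{eq:conj}
P(\mathcal A_{\min}(\Omega))\le\operatorname{Vol}(\Omega)\le P(\mathcal A_{\max}(\Omega))\qquad\text{for all }\Omega\in\mathcal U,
\end{equation}
and equality holds in any of the two inequalities if and only if $\Omega$ is Zoll.}
\medskip

The conjecture holds with $k=2$. Since a $C^1$-open set is $C^{k-1}$-open for all $k\ge2$, it then holds for every $k\ge2$.

\begin{theorem}\label{thm:main}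
There is a $C^1$-neighborhood $\mathcal U$ of $\Omega_*$ in $\mathcal S_C(\Sigma)$ on which \eqref{eq:conj} holds. If $\Omega\in\mathcal U$ is Zoll, both inequalities are equalities. If one of them is an equality, then $\Omega$ is Zoll.
\end{theorem}

The proof also gives the following quantitative statement, which is not needed for Theorem~\ref{thm:main}. For a function $h$ on $M$ write $\operatorname{osc}h=\max h-\min h$.

\begin{theorem}\label{thm:quant}
Let $n\ge1$, and choose $s_0>0$ such that $\omega+s\kappa$ is symplectic and $(\omega+s\kappa)^n>0$ for $|s|<s_0$. For every $\varepsilon\in(0,\frac12)$ there are a $C^1$-neighborhood $\mathcal U_\varepsilon$ of $\Omega_*$ in $\mathcal S_C(\Sigma)$ and a constant $\mu>0$ such that each $\Omega\in\mathcal U_\varepsilon$ has a function $h\in C^\infty(M)$ and a diffeomorphism $u$ of $\Sigma$ isotopic to the identity with the following properties.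
\begin{enumerate}
\item[(1)] For each critical point $m$ of $h$ and $x\in\pi^{-1}(m)$, the curve $\gamma_m(t)=u(t\cdot x)$ lies in $\mathcal X(\Omega)\cap\Lambda(\pi)$. Different critical points give disjoint curves. If $m_+$ and $m_-$ are a maximum and a minimum point of $h$, then
\begin{gather*}
(1-\varepsilon)\int_M(h-\min h)\,\omega^n\le\operatorname{Vol}(\Omega)-P(\mathcal A_\Omega(\gamma_{m_-}))\le(1+\varepsilon)\int_M(h-\min h)\,\omega^n,\\
(1-\varepsilon)\int_M(\max h-h)\,\omega^n\le P(\mathcal A_\Omega(\gamma_{m_+}))-\operatorname{Vol}(\Omega)\le(1+\varepsilon)\int_M(\max h-h)\,\omega^n.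
\end{gather*}
\item[(2)] Both $\operatorname{Vol}(\Omega)-P(\mathcal A_{\min}(\Omega))$ and $P(\mathcal A_{\max}(\Omega))-\operatorname{Vol}(\Omega)$ are at least $\mu\,(\operatorname{osc}h)^{n+1}$. In the bound $\operatorname{Vol}(\Omega)-P(\mathcal A_\Omega(\gamma_{m_-}))\ge\mu\,(\operatorname{osc}h)^{n+1}$, and in its analogue for $m_+$, the exponent $n+1$ cannot be lowered.
\item[(3)] $\Omega$ is Zoll if and only if $h$ is constant, and this holds if and only if $\Omega=\psi^*(\Omega_*+s\,d\eta)$ for some diffeomorphism $\psi$ isotopic to the identity and some $|s|<s_0$.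
\end{enumerate}
\end{theorem}

The last sentence of (2) refers to the pair $(h,u)$ constructed in Sections~\ref{sec:loops} and~\ref{sec:normal}: for every $p<n+1$ the bound with exponent $p$ fails, for every constant $\mu>0$, on every $C^1$-neighborhood of $\Omega_*$.

If $n=0$, then $\Sigma$ is a circle, $M$ is a point, and $\mathcal S_C(\Sigma)=\{0\}=\{\Omega_*\}$ consists of one Zoll form. By the first expression in \eqref{eq:pathaction}, all elements of $\Lambda(\pi)$ have the action $A_*$, and (F2) gives $P(A_*)=\operatorname{Vol}(\Omega_*)$. This proves Theorem~\ref{thm:main} for $n=0$. \emph{From now on $n\ge1$.}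

\section{Reduction to the Zoll form as reference}\label{sec:reduction}

The aim of this section is to replace the arbitrary reference data by $(\pi,c_*)$ and $\omega_0=\omega$, for which the reference form is $\Omega_*$ itself. We first describe $\Lambda(\pi)$.

\subsection{The degree of a short loop}

Since $B_i$ is contractible, the bundle is trivial over it, $\pi^{-1}(B_i)\cong B_i\times S^1$. The \emph{degree} of a loop in $\pi^{-1}(B_i)$ is the degree of its $S^1$-component. Two trivializations over a contractible set differ by a map from this set to $S^1$, which is null-homotopic. Applied to $B_i$ and to $B_i\cap B_j$, this shows that the degree depends neither on the trivialization nor on the index $i$. Oriented fibers have degree $1$, the $m$-fold iterate of a loop of degree $d$ has degree $md$, and two loops in $B\times S^1$ with $B$ contractible are freely homotopic there if and only if their degrees agree.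

\begin{lemma}\label{lem:degree}
\begin{enumerate}
\item[(a)] A loop belongs to $\Lambda(\pi)$ if and only if it lies in some $\pi^{-1}(B_i)$ and has degree $1$.
\item[(b)] The number $\mathcal A_\Omega(\gamma)$ does not depend on the paths $\Delta$ and $\Gamma$. If $\{\gamma_r\}_{r\in[0,1]}$ is a path of loops of degree $1$ in $\pi^{-1}(B_i)$, then $\mathcal A_\Omega(\gamma_1)-\mathcal A_\Omega(\gamma_0)=\int_{[0,1]\times S^1}\gamma^*\Omega$. In particular $\mathcal A_\Omega$ is invariant under orientation-preserving reparametrization.
\item[(c)] $\mathcal X(\Omega_*)\cap\Lambda(\pi)$ is the set of oriented $\pi$-fibers, and $\mathcal A_{\min}(\Omega_*)=\mathcal A_{\max}(\Omega_*)=A_*$.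
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) follows from the last sentence before the lemma.

(b) By the second expression in \eqref{eq:pathaction}, $\Delta$ enters $\widetilde{\mathcal A}_\Omega(\Delta\#\Gamma)$ only through $\int\Delta^*\mathfrak p_0^*\omega_0$. The same expression for $\Omega_*$, with a primitive $\alpha_*$ of $\Omega_*-\mathfrak p_0^*\omega_0$, shows that this number equals $A_*-\int_{\Delta_1}\alpha_*$. It therefore depends only on the endpoint $\Delta_1$. Let $\Gamma,\Gamma'$ be short paths for $\gamma$ in the same $\pi^{-1}(B_i)$, and let $\Delta'$ be a path of $\pi$-fibers in $\pi^{-1}(B_i)$ from $\Gamma_0$ to $\Gamma'_0$. Since $H^2_{\mathrm{dR}}(B_i\times S^1)=0$, the form $\Omega$ is exact on $\pi^{-1}(B_i)$, and Stokes' theorem gives $\int\Gamma^*\Omega=\int(\Delta'\#\Gamma')^*\Omega$. Hence $\widetilde{\mathcal A}_\Omega(\Delta\#\Gamma)=\widetilde{\mathcal A}_\Omega((\Delta\#\Delta')\#\Gamma')$, and $\Delta\#\Delta'$ is a path of fibers from $\mathfrak p_0$ to $\pi$ ending at $\Gamma'_0$. If $\gamma$ lies over both $B_i$ and $B_j$, it has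 degree $1$ in $(B_i\cap B_j)\times S^1$, so it has a short path over $B_i\cap B_j$, which serves for both indices. The formula for a path $\{\gamma_r\}$ follows by appending it to a short path for $\gamma_0$. An orientation-preserving diffeomorphism of $S^1$ is isotopic to the identity, and along the resulting path of reparametrizations of a loop the pullback of $\Omega$ vanishes, because the map $[0,1]\times S^1\to\Sigma$ factors through $S^1$.

(c) The closed characteristics of $\Omega_*$ are the $m$-fold iterates of oriented fibers, $m\ge1$, and these have degree $m$. For a fiber the constant path is short, so its action is $\widetilde{\mathcal A}_{\Omega_*}(\Delta)=A_*$.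
\end{proof}

\subsection{A transgression formula for the volume}

For a closed $2$-form $\Theta$ and a $1$-form $a$ on $\Sigma$ put
\begin{equation}\label{eq:I}
I(\Theta;a)=\int_0^1\!\!\int_\Sigma a\wedge(\Theta+\tau\,da)^n\,d\tau=\frac1{n+1}\int_\Sigma a\wedge\sum_{j=0}^n(\Theta+da)^j\wedge\Theta^{n-j}.
\end{equation}
The two expressions agree because $\Theta+\tau\,da=(1-\tau)\Theta+\tau(\Theta+da)$ and $\binom nj\int_0^1\tau^j(1-\tau)^{n-j}d\tau=\frac1{n+1}$. Thus $\operatorname{Vol}(\Omega)=I(\mathfrak p_0^*\omega_0;\alpha)$. Let $a_r$ be a smooth path of $1$-forms. If $X$ is a closed form of degree $2n-2$, then $d(a\wedge\dot a\wedge X)=da\wedge\dot a\wedge X-a\wedge d\dot a\wedge X$, so $\int_\Sigma a\wedge d\dot a\wedge X=\int_\Sigma\dot a\wedge da\wedge X$. Therefore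
\begin{equation}\label{eq:dI}
\begin{split}
\frac d{dr}I(\Theta;a_r)&=\int_0^1\!\!\int_\Sigma\dot a_r\wedge\big[(\Theta+\tau\,da_r)^n+n\tau\,da_r\wedge(\Theta+\tau\,da_r)^{n-1}\big]d\tau\\
&=\int_\Sigma\dot a_r\wedge\int_0^1\frac d{d\tau}\big[\tau(\Theta+\tau\,da_r)^n\big]d\tau=\int_\Sigma\dot a_r\wedge(\Theta+da_r)^n .
\end{split}
\end{equation}
By \eqref{eq:dI} the functions $r\mapsto I(\Theta;a+ra')$ and $r\mapsto I(\Theta+da;ra')$ have the same derivative. Integrating over $[0,1]$ gives the additivity
\begin{equation}\label{eq:add}
I(\Theta;a+a')=I(\Theta;a)+I(\Theta+da;a').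
\end{equation}

\subsection{Independence of the auxiliary data}

For $\Omega\in\Xi^2_C(\Sigma)$ and $\gamma\in\Lambda(\pi)$ put
\[
J_\Omega(\gamma)=P(\mathcal A_\Omega(\gamma))-\operatorname{Vol}(\Omega).
\]

\begin{lemma}\label{lem:indep}
For a fixed reference pair, $J_\Omega$ does not depend on $\eta_0$, on $\omega_0$, or on the primitive $\alpha$. If $e_0\ne0$, then $\mathcal A_\Omega$ itself does not depend on the primitive.
\end{lemma}

\begin{proof}
The connection form enters only through $e_0$. Replace $\omega_0$ by $\omega_0+db_0$ and $\alpha$ by $\alpha-\mathfrak p_0^*b_0$. The action does not change, by the first expression in \eqref{eq:pathaction}, because $\mathfrak p_0^*b_0$ vanishes on $\mathfrak p_0$-fibers. By \eqref{eq:add} the volume changes by $-I(\mathfrak p_0^*\omega_0;\mathfrak p_0^*b_0)$, which is $0$ because the integrand is the pullback of a $(2n+1)$-form on the $2n$-manifold $M_0$.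

Now replace $\alpha$ by $\alpha+a$ with $a$ closed. Let $\bar a$ be the average of $a$ over the $\mathfrak p_0$-action and $V_0$ the generator. Since $\bar a$ is closed and invariant, Cartan's formula gives $d(\bar a(V_0))=0$, so $\bar a(V_0)$ is a constant $s$ on the connected manifold $\Sigma$. Hence $\bar a=s\eta_0+\mathfrak p_0^*b_0$ for a $1$-form $b_0$, and $d\bar a=0$ gives $s\kappa_0+db_0=0$, so $se_0=0$. The action changes by the integral of $a$ over a $\mathfrak p_0$-fiber, which is $s$. By \eqref{eq:add} the volume changes by
\[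
I(\Omega;a)=\int_\Sigma a\wedge\Omega^n=\int_\Sigma a\wedge(\mathfrak p_0^*\omega_0)^n=\int_\Sigma\bar a\wedge(\mathfrak p_0^*\omega_0)^n=s\,\langle c_0^n,[M_0]\rangle;
\]
the second equality holds because $a$ is closed and $\Omega^n-(\mathfrak p_0^*\omega_0)^n$ is exact, the third because $\mathfrak p_0^*\omega_0$ is invariant. If $e_0\neq0$, then $s=0$ and nothing changes. If $e_0=0$, then $P(A)=\langle c_0^n,[M_0]\rangle A$ and the two changes cancel in $J_\Omega$.
\end{proof}

By (F4) and Lemma~\ref{lem:indep}, $J_\Omega$ may be computed with the reference pair $(\pi,c_*)$, the form $\omega_0=\omega$, the connection form $\eta$, and any primitive $\alpha$ of $\Omega-\Omega_*$. We mark the quantities for this choice by a star: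
\begin{equation}\label{eq:star}
J_\Omega=P^*\circ\mathcal A^*_\Omega-\operatorname{Vol}^*(\Omega),\qquad\operatorname{Vol}^*(\Omega)=I(\Omega_*;\alpha),\qquad P^*(A)=\int_0^A\langle(c_*+s[\kappa])^n,[M]\rangle\,ds .
\end{equation}
In $\mathcal A^*_\Omega$ the path of fibers can be taken constant, so $\mathcal A^*_\Omega(\gamma)=\int\Gamma_0^*\alpha+\int\Gamma^*\Omega$ for a short path $\Gamma$.

The proof will produce closed characteristics $\gamma_\pm$ with $J_\Omega(\gamma_-)\le0\le J_\Omega(\gamma_+)$. To pass from them to $\mathcal A_{\min}$ and $\mathcal A_{\max}$ we need $P$ to be increasing on the range of the action. This is the only use of (F3) and (F5).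

\begin{lemma}\label{lem:interval}
There is an open interval $\mathcal I$ with $P'>0$ on $\mathcal I$ such that $[\mathcal A_{\min}(\Omega),\mathcal A_{\max}(\Omega)]\subset\mathcal I$ for all $\Omega$ in a $C^1$-neighborhood of $\Omega_*$.
\end{lemma}

\begin{proof}
If $e_0=0$, then $P'$ is constant and positive by (F3), and $\mathcal I=\mathbb R$ works. If $e_0\ne0$, the action does not depend on the primitive. By (F3) there is an open interval $\mathcal I\ni A_*$ with $P'>0$, and the claim follows from Lemma~\ref{lem:degree}(c) and (F5).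
\end{proof}

\subsection{Conventions}

Fix a Riemannian metric $g$ on $M$ and put $g_\Sigma=\pi^*g+\eta\otimes\eta$. The maps $\varphi_t$ are isometries of $g_\Sigma$, and $d\pi$ maps $\ker\eta$ isometrically onto the tangent spaces of $M$. The \emph{horizontal lift} of $\xi\in T_{\pi(x)}M$ is the vector $\xi^h_x\in\ker\eta_x$ with $d\pi\,\xi^h_x=\xi$; invariance of $\eta$ gives $d\varphi_t\,\xi^h_x=\xi^h_{t\cdot x}$. We often use the same letter for a form on $M$ and for its pullback to $\Sigma$. A bar denotes the average $\bar a=\int_0^1\varphi_t^*a\,dt$. Let $r_L>0$ be a Lebesgue number of the cover: every metric ball $B(m,r_L)$ lies in some $B_i$. The phrase ``$\Omega$ close'' means that $\Omega\in\mathcal S_C(\Sigma)$ lies in a sufficiently small $C^1$-neighborhood of $\Omega_*$. The symbol $o(1)$ denotes a quantity bounded, uniformly in all other variables, by a function of $\|\Omega-\Omega_*\|_{C^1}$ that tends to $0$ with its argument. The letter $K$ denotes constants independent of $\Omega$, whose value may change from line to line.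

\section{Isotopies and averages}\label{sec:algebra}

Two operations will be applied to $\Omega$: pullback along an isotopy, and averaging over the circle action. Their effect on volume and action is given by exact identities. The first lemma says that the volume is preserved by an isotopy if the primitive is transported along it, and that the action of the image of a fiber is then an integral over the fiber itself.

\begin{lemma}\label{lem:isotopy}
Let $\Omega\in\Xi^2_C(\Sigma)$, let $\alpha$ be a primitive of $\Omega-\Omega_*$, and let $\{u_r\}_{r\in[0,1]}$ be a smooth isotopy of $\Sigma$ from the identity to $u=u_1$. Put $k_r=\Omega(\partial_ru_r,du_r\,\cdot\,)$ and $\alpha'=\alpha+\int_0^1k_r\,dr$. Then: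
\begin{enumerate}
\item[(a)] $d\alpha'=u^*\Omega-\Omega_*$;
\item[(b)] $I(\Omega_*;\alpha')=I(\Omega_*;\alpha)$;
\item[(c)] for $x\in\Sigma$ and $\Gamma_r(t)=u_r(t\cdot x)$, one has $\int\Gamma_0^*\alpha+\int\Gamma^*\Omega=\int_0^1\alpha'(V)_{t\cdot x}\,dt$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $U(r,x)=u_r(x)$ and $\Omega_r=u_r^*\Omega$. Then $U^*\Omega=\Omega_r+dr\wedge k_r$ on $[0,1]\times\Sigma$, and $d\,U^*\Omega=0$ gives $\partial_r\Omega_r=dk_r$. Hence $a_r=\alpha+\int_0^rk_{r'}\,dr'$ satisfies $\Omega_*+da_r=\Omega_r$, which for $r=1$ is (a). Since $\Omega^{n+1}=0$ and $\Omega_r^{n+1}=0$ on $\Sigma$, we have $0=U^*(\Omega^{n+1})=(n+1)\,dr\wedge k_r\wedge\Omega_r^n$. By \eqref{eq:dI}, $\frac d{dr}I(\Omega_*;a_r)=\int_\Sigma k_r\wedge\Omega_r^n=0$, which gives (b). For (c), note that $\Omega(\partial_r\Gamma,\partial_t\Gamma)=\Omega(\partial_ru_r,du_rV)=k_r(V)$ at the point $t\cdot x$.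
\end{proof}

The second lemma splits a primitive into the parts announced in the introduction and computes the volume in terms of them.

\begin{lemma}\label{lem:average}
Every $1$-form $\alpha'$ on $\Sigma$ can be written as
\[
\alpha'=h\eta+\pi^*b+dF+\beta,\qquad\beta(V)=0,\qquad\bar\beta=0,
\]
where $h(\pi(x))=\int_0^1\alpha'(V)_{t\cdot x}\,dt$, $b$ is a $1$-form on $M$ and $F$ is a function on $\Sigma$. Put $\Omega'=\Omega_*+d\alpha'$ and $\tilde\omega=\omega+db$. Then:
\begin{enumerate}
\item[(a)] $\Omega'=\tilde\omega+d(h\eta+\beta)$ and $\overline{\Omega'}=\tilde\omega+h\kappa+dh\wedge\eta$;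
\item[(b)] $\iota_V\Omega'=-dh+\mathcal L_V\beta$, its average is $-dh$, and $|\beta|_x\le\max_t|\mathcal L_V\beta|_{t\cdot x}$;
\item[(c)] with $\Psi_\tau=(1-\tau)\overline{\Omega'}+\tau\Omega'$, $\zeta_\tau=-dh+\tau\mathcal L_V\beta$ and $\Psi_\tau^{\mathrm{hor}}=\Psi_\tau-\eta\wedge\zeta_\tau$,
\begin{equation}\label{eq:volformula}
I(\Omega_*;\alpha')=\int_M\int_0^{h}(\tilde\omega+s\kappa)^n\,ds+n\int_0^1\!\!\int_\Sigma\beta\wedge\eta\wedge\zeta_\tau\wedge(\Psi^{\mathrm{hor}}_\tau)^{n-1}\,d\tau ;
\end{equation}
\item[(d)] $P^*(A)=\int_M\int_0^A(\tilde\omega+s\kappa)^n\,ds$ for all $A\in\mathbb R$.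
\end{enumerate}
\end{lemma}

\begin{proof}
The form $\overline{\alpha'}-h\eta$ is invariant and vanishes on $V$, so it equals $\pi^*b$ for some $b$. The function $g_0=\alpha'(V)-h$ has zero mean on each fiber. Put $F(x)=\int_0^1t\,g_0(t\cdot x)\,dt$. Then $\bar F=\int_0^1t\,\bar g_0\,dt=0$, and integration by parts gives
\[
dF(V)_x=\int_0^1t\,\frac d{dt}g_0(t\cdot x)\,dt=g_0(1\cdot x)-\int_0^1g_0(t\cdot x)\,dt=g_0(x).
\]
So $\beta=\alpha'-h\eta-\pi^*b-dF$ satisfies $\beta(V)=0$ and $\bar\beta=0$.

Part (a) follows by differentiating, since averaging commutes with $d$ and $d(h\eta)=dh\wedge\eta+h\kappa$. For (b), $\iota_V(dh\wedge\eta)=-dh$, and $\iota_Vd\beta=\mathcal L_V\beta$ because $\beta(V)=0$; the average of $\mathcal L_V\beta$ is $\mathcal L_V\bar\beta=0$. Since $\bar\beta=0$,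
\[
\beta=-\int_0^1(\varphi_t^*\beta-\beta)\,dt=-\int_0^1\!\!\int_0^t\varphi_s^*\mathcal L_V\beta\,ds\,dt ,
\]
and the bound follows because the $\varphi_s$ are isometries.

For (c), apply \eqref{eq:add} three times:
\[
I(\Omega_*;\alpha')=I(\omega;\pi^*b)+I(\tilde\omega;dF)+I(\tilde\omega;h\eta)+I(\tilde\omega+d(h\eta);\beta).
\]
The first term vanishes because its integrand is the pullback of a $(2n+1)$-form on $M$. The second is $\int_\Sigma dF\wedge\tilde\omega^n=0$. In the third, $\eta\wedge(\tilde\omega+\tau\,dh\wedge\eta+\tau h\kappa)^n=\eta\wedge(\tilde\omega+\tau h\kappa)^n$, so it equals $\int_M\int_0^1h\,(\tilde\omega+\tau h\kappa)^n\,d\tau$, and the substitution $s=\tau h(m)$ at each point $m$ gives the first term of \eqref{eq:volformula}. The fourth term is $\int_0^1\int_\Sigma\beta\wedge\Psi_\tau^n\,d\tau$, since $\tilde\omega+d(h\eta)+\tau\,d\beta=\Psi_\tau$ by (a). By (b), $\iota_V\Psi_\tau=\zeta_\tau$; hence $\zeta_\tau(V)=0$ and $\iota_V\Psi^{\mathrm{hor}}_\tau=0$. We have $\Psi_\tau^n=(\Psi^{\mathrm{hor}}_\tau)^n+n\,\eta\wedge\zeta_\tau\wedge(\Psi_\tau^{\mathrm{hor}})^{n-1}$,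 and $\beta\wedge(\Psi^{\mathrm{hor}}_\tau)^n=0$ because it is a top-degree form annihilated by $\iota_V$. Part (d) holds because $[\tilde\omega]=c_*$.
\end{proof}

The term $dF$ was split off to obtain $\beta(V)=0$. This is what places the factor $\zeta_\tau$ next to $\beta$ in the remainder in \eqref{eq:volformula}, so that the remainder is of order $|\beta|\,(|dh|+|\mathcal L_V\beta|)$ and not merely of order $|\beta|$.

\section{Two model cases}\label{sec:models}

\subsection{Invariant perturbations}\label{sec:invariant}

Let $h$ be a function on $M$ with $|h|<s_0$, where $s_0$ is as in Theorem~\ref{thm:quant}, and let $\Omega=\Omega_*+d(h\eta)$. Then $\eta\wedge\Omega^n=\eta\wedge(\omega+h\kappa)^n>0$, so $\Omega$ is odd-symplectic. With the primitive $h\eta$ we have $b=0$, $F=0$, $\beta=0$ in Lemma~\ref{lem:average}. Since $\iota_V\Omega=-dh$, the fiber $\gamma_m$ over a critical point $m$ of $h$ is a closed characteristic with $\mathcal A^*_\Omega(\gamma_m)=h(m)$, and parts (c) and (d) of the lemma give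
\begin{equation}\label{eq:invariant}
-J_\Omega(\gamma_m)=\operatorname{Vol}^*(\Omega)-P^*(h(m))=\int_M\int_{h(m)}^{h}(\omega+s\kappa)^n\,ds .
\end{equation}
At a minimum point this is $\ge0$, at a maximum point it is $\le0$, and equality forces $h$ to be constant. The rest of the paper reduces the general case to this one up to an error that is small relative to the right side of \eqref{eq:invariant}.

\subsection{Hamiltonian perturbations on the flat torus}\label{sec:torus}

Let $M=\mathbb R^2/\mathbb Z^2$ with $\omega=dq\wedge dp$ and the flat metric, $\Sigma=M\times S^1$ oriented by $dt\wedge\omega$, $V=\partial_t$, $\eta=dt$, $\kappa=0$. Let $\Omega=\omega+dH\wedge dt$ with primitive $\alpha=H\,dt$, and define $X_t$ by $\omega(X_t,\cdot)=dH_t$, where $H_t=H(\cdot,t)$. The kernel of $\Omega$ is spanned by the positive vector $\partial_t+X_t$. Here $P^*(A)=A$ and $\operatorname{Vol}^*(\Omega)=\int_\Sigma H\,dt\wedge\omega$, so the first inequality asks for a $1$-periodic orbit of $X_t$ whose action is at most the mean of $H$. We assume $|X_t|\le\epsilon$ and $|DX_t|\le\epsilon$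 with $\epsilon\le\frac18$ and $2\epsilon<r_L$.

\emph{Averaging alone fails.} Let $H_t(q,p)=G_t(q)$ with $\int_0^1G_t\,dt=0$. Lemma~\ref{lem:average} applied to $\alpha$ gives $h=0$, so every point is critical. But $X_t=(0,-G_t'(q))$, so the fiber over $(q,p)$ is a characteristic only if $G_t'(q)=0$ for all $t$, and $\mathcal L_V\beta=\iota_V\Omega=-G_t'\,dq$ is not controlled by $dh=0$. The fibers have to be moved first.

\emph{Loops with a multiplier.} Consider loops $t\mapsto(y(t),t)$ with $y=m+v$, where $v:S^1\to\mathbb R^2$ is small and has zero mean; we call $m$ the center. With the short path $r\mapsto m+rv$ and the second expression in \eqref{eq:pathaction}, the action is $\int_0^1H_t(y)\,dt+\frac12\int_0^1\omega(v,\dot v)\,dt$. Its derivative in the direction of a variation $\delta y$ is, after one integration by parts,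
\begin{equation}\label{eq:variation}
\int_0^1\big(dH_t-\omega(\dot y,\cdot)\big)(\delta y)\,dt .
\end{equation}
So $y$ is critical among loops with the same center if and only if $\omega(\dot y,\cdot)-dH_t$ is a constant covector $\lambda$, that is,
\begin{equation}\label{eq:flatode}
\dot v=X_t(m+v)+\omega^{-1}\lambda,\qquad\int_0^1v\,dt=0 ,
\end{equation}
where $\omega^{-1}\lambda$ is the vector $Y$ with $\omega(Y,\cdot)=\lambda$. Periodicity forces $\omega^{-1}\lambda=-\int_0^1X_t(m+v)\,dt$. Thus $v$ is a fixed point of the map that sends $v$ to the zero-mean primitive of the zero-mean part of $t\mapsto X_t(m+v(t))$. Taking the zero-mean part at most doubles the sup norm, and taking the zero-mean primitive does not increase it. So the map has Lipschitz constant at most $2\epsilon$, and \eqref{eq:flatode} has a unique solution $(v_m,\lambda_m)$, smooth in $m$ by the implicit function theorem, with $|v_m|\le2\epsilon$. Differentiating the fixed point equation in $m$ gives $|\partial_mv|\le2\epsilon(1+|\partial_mv|)$ in the sup norm, so $|\partial_mv|\le4\epsilon$ and $|\partial_m\lambda|\le\epsilon(1+4\epsilon)\le2\epsilon$.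

\emph{The function $h$.} Let $h(m)$ be the action of $y_m=m+v_m$. By \eqref{eq:variation}, $dh(\xi)=-\int_0^1\lambda_m(\xi+\partial_\xi v_m)\,dt=-\lambda_m(\xi)$, because $\partial_\xi v_m$ has zero mean. So $dh=-\lambda$: at a critical point of $h$ the loop $y_m$ is a $1$-periodic orbit of action $h(m)$. Moreover $|\nabla^2h|\le2\epsilon$. If $\ell=|dh_m|$, Taylor's formula along the line of steepest descent gives $\min h\le h(m)-\ell s+\epsilon s^2$, and $s=\ell/2\epsilon$ gives $|dh|^2\le4\epsilon(h-\min h)$.

\emph{The volume.} The maps $u_r(m,t)=(m+rv_m(t),t)$ are local diffeomorphisms of degree one, since $|\partial_mv|\le\frac12$, and hence diffeomorphisms. Apply Lemmas~\ref{lem:isotopy} and~\ref{lem:average}; by Lemma~\ref{lem:isotopy}(c) the function in the second lemma is our $h$. For $\xi$ tangent to $M$, \eqref{eq:flatode} gives $u^*\Omega(\partial_t,\xi)=\Omega(\partial_t+\dot y_m,\xi+\partial_\xi v_m)=\lambda_m(\xi+\partial_\xi v_m)$. Hence $\partial_t\beta(\xi)=\lambda_m(\partial_\xi v_m)$, and both $|\partial_t\beta|$ and $|\beta|$ are at most $4\epsilon|dh|$.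 This is the decisive gain: the oscillating part carries the factor $\lambda=-dh$. In \eqref{eq:volformula} the term $\beta\wedge dt\wedge dh$ integrates to zero because $\bar\beta=0$, and we obtain
\[
\operatorname{Vol}^*(\Omega)-P^*(\min h)=\int_M(h-\min h)\,\tilde\omega+\frac12\int_\Sigma\beta\wedge dt\wedge\partial_t\beta .
\]
By Lemma~\ref{lem:average}(a), $\tilde\omega$ is the average over $t$ of $\det(\mathrm{id}+\partial_mv)\,\omega$, so $\tilde\omega\ge(1-4\epsilon)^2\omega$. The last integral is at most $8\epsilon^2\int_M|dh|^2\omega\le32\epsilon^3\int_M(h-\min h)\,\omega$ in absolute value. Since $(1-4\epsilon)^2-32\epsilon^3\ge\frac14-\frac1{16}>0$, the left side is nonnegative and vanishes only if $h$ is constant. In the example $H_t=G_t(q)$ above one finds $\lambda=0$, $v=(0,w)$ with $\dot w=-G_t'(q)$, and $h=0$: all loops $y_m$ are periodic orbits and $\Omega$ is Zoll.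

In general there is no affine structure in which to define the center of a loop, the bundle is not trivial, and the horizontal part of $\Omega$ varies. We replace the affine structure by charts centered at each point of $\Sigma$. The price is that $dh=-\lambda$ holds only up to a factor close to the identity in $C^0$, so that no bound on $\nabla^2h$ will be available.

\section{Loops with a Lagrange multiplier}\label{sec:loops}

\subsection{Charts around the fibers}

Let $r_0>0$ be smaller than the injectivity radius of $g$. For $x\in\Sigma$, $m=\pi(x)$, $v\in T_mM$ with $|v|<r_0$ and $\theta\in\mathbb R$, put $E_x(v,\theta)=\theta\cdot x_v$, where $x_v$ is the endpoint of the horizontal lift starting at $x$ of the geodesic $s\mapsto\exp_m(sv)$, $s\in[0,1]$. The map $E$ is smooth in $(x,v,\theta)$ and $1$-periodic in $\theta$. Since $\varphi_s$ maps horizontal curves to horizontal curves, $(s\cdot x)_v=s\cdot x_v$. We have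
\begin{equation}\label{eq:chart}
\begin{gathered}
\pi(E_x(v,\theta))=\exp_mv,\qquad E_{s\cdot x}(v,\theta)=E_x(v,\theta+s),\qquad dE_x(\partial_\theta)=V,\\
dE_x|_{(0,\theta)}(w,\vartheta)=w^h_{\theta\cdot x}+\vartheta V,\qquad E_x^*\Omega_*=\exp_m^*\omega .
\end{gathered}
\end{equation}
The first and third identities show that $E_x$ is a local diffeomorphism.

Write $E_x^*\Omega=\sigma_x+d\theta\wedge\nu_x$ with $\sigma_x(v,\theta)\in\Lambda^2T_m^*M$ and $\nu_x(v,\theta)\in T^*_mM$, both $1$-periodic in $\theta$. For $\Omega=\Omega_*$ the form $\sigma_x=\exp_m^*\omega$ is nondegenerate and $\nu_x=0$. So for $\Omega$ close, $\sigma_x$ is nondegenerate on $|v|\le r_1:=r_0/2$, with uniformly bounded inverse. Here $\sigma^{-1}a$ is the vector $Y$ with $\sigma(Y,\cdot)=a$. For $\lambda\in T_m^*M$ put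
\[
\rho_x=-\sigma_x^{-1}\nu_x=o(1),\qquad f_x(v,\theta,\lambda)=\sigma_x^{-1}(\lambda-\nu_x)=\sigma_x^{-1}\lambda+\rho_x .
\]
On the flat torus $\sigma=\omega$ and $\nu=-dH$, so $\dot v=f_x$ is equation \eqref{eq:flatode}. Since $\iota_f\sigma=\lambda-\nu$, we get $\iota_{\partial_\theta+f}(\sigma+d\theta\wedge\nu)=(\lambda-\nu)+\nu-\nu(f)\,d\theta$. Moreover $0=\sigma(f,f)=\lambda(f)-\nu(f)$ and $\lambda(\sigma^{-1}\lambda)=0$, so $\nu(f)=\lambda(f)=\lambda(\rho)$. With $\mathrm{pr}$ the projection $T_mM\oplus\mathbb R\to T_mM$, this reads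
\begin{equation}\label{eq:contraction}
\iota_{\partial_\theta+f_x}E_x^*\Omega=\lambda\circ(\mathrm{pr}-\rho_x\otimes d\theta).
\end{equation}
The point of \eqref{eq:contraction} is that the whole right side, including its $d\theta$-component, has $\lambda$ as a factor. For $\lambda=0$ it says that $\partial_\theta+\rho_x$ spans the kernel.

\subsection{Solving for the loop and the multiplier}

We look for $\lambda$ and a $1$-periodic solution of $\dot v=f_x(v,t,\lambda)$ with zero mean. These are $4n$ equations for the $4n$ unknowns $v(0)$ and $\lambda$. There is a constant $K_0$ with $|f_x|\le K_0|\lambda|+o(1)$ on $|v|\le r_1$. Fix $\delta_0>0$ with $(1+K_0)\delta_0<r_1/2$. For $\Omega$ close and $|v_0|+|\lambda|\le\delta_0$, the solution with $v(0)=v_0$ satisfies $|v(t)|\le|v_0|+K_0|\lambda|+o(1)<r_1$ for $t\in[0,1]$ as long as it stays in $|v|\le r_1$, so it exists on $[0,1]$. Put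
\[
\Phi^\Omega_x(v_0,\lambda)=\Big(v(1)-v_0,\ \int_0^1v\,dt\Big)\in T_mM\oplus T_mM ,
\]
and use the norms $|z|=|v_0|+|\lambda|$ for $z=(v_0,\lambda)$ and the sum norm on the target.

In local coordinates the components of $E_x^*\Omega$ are the components of $\Omega$ composed with $E$ and multiplied by first derivatives of $E$, and $f$ is a rational function of them and of $\lambda$. So $f$ converges in $C^1$, jointly in $(x,v,\theta,\lambda)$, as $\Omega\to\Omega_*$ in $C^1$. Recall that then the solutions converge in $C^1$ as functions of parameters and initial data: they converge uniformly by Gronwall's inequality, and their first derivatives solve linear equations whose coefficients converge uniformly. Hence $\Phi^\Omega\to\Phi^{\Omega_*}$ in $C^1$ on the compact set $\{|z|\le\delta_0\}\subset\pi^*(TM\oplus T^*M)$. For $\Omega_*$ the equation is $\dot v=(\exp_m^*\omega)_v^{-1}\lambda$. So $\Phi_x^{\Omega_*}(0)=0$, the linearized equation at $z=0$ has the solutions $v_0+t\,\omega_m^{-1}\lambda$, and the derivative of $\Phi_x^{\Omega_*}$ at $0$ is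
\[
D_x(v_0,\lambda)=\big(\omega_m^{-1}\lambda,\ v_0+\tfrac12\omega_m^{-1}\lambda\big),\qquad D_x^{-1}(w_1,w_2)=\big(w_2-\tfrac12w_1,\ \omega_m(w_1,\cdot)\big).
\]

\begin{lemma}\label{lem:loops}
There is $\delta\in(0,\delta_0]$ such that for $\Omega$ close and every $x\in\Sigma$ the map $\Phi_x^\Omega$ has exactly one zero $z(x)=(v_0(x),\lambda(x))$ in $\{|z|\le\delta\}$. It depends smoothly on $x$ and is $o(1)$ in $C^1$. The corresponding solution $v_x$ is $1$-periodic with zero mean, $v_x=o(1)$, and $\lambda(s\cdot x)=\lambda(x)$, $v_{s\cdot x}(t)=v_x(t+s)$ for all $s$.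
\end{lemma}

\begin{proof}
By compactness of $\Sigma$ there is $\delta$ with $\|D_x^{-1}\|\,\|D\Phi_x^{\Omega_*}(z)-D_x\|\le\frac14$ for all $x$ and $|z|\le\delta$. For $\Omega$ close, $\|D_x^{-1}\|\,\|D\Phi_x^\Omega(z)-D_x\|\le\frac12$ and $|D_x^{-1}\Phi^\Omega_x(0)|\le\delta/2$. Then $z\mapsto z-D_x^{-1}\Phi_x^\Omega(z)$ has Lipschitz constant $\frac12$ on the closed $\delta$-ball and maps it to itself. Its unique fixed point $z(x)$ is the unique zero, and $|z(x)|\le2|D_x^{-1}\Phi^\Omega_x(0)|=o(1)$. The derivative $D\Phi^\Omega_x(z)$ is invertible with norm of the inverse at most $2\|D_x^{-1}\|$, so the implicit function theorem and uniqueness show that $z$ is smooth. In a local trivialization $\partial_xz=-(\partial_z\Phi^\Omega)^{-1}\partial_x\Phi^\Omega$ at $(x,z(x))$. This is $o(1)$, because $\Phi^\Omega\to\Phi^{\Omega_*}$ in $C^1$, $z=o(1)$, and $\partial_x\Phi^{\Omega_*}(x,0)=0$ as $\Phi^{\Omega_*}$ vanishes along the zero section.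

The solution $v_x$ has $v_x(1)=v_x(0)$ and $f_x$ is $1$-periodic in $t$, so $v_x$ is $1$-periodic; its mean is zero. From $|f_x|\le K_0|\lambda|+o(1)$ we get $v_x=o(1)$, so $|v_x(t)|+|\lambda(x)|\le\delta$ for all $t,x$ when $\Omega$ is close. By \eqref{eq:chart}, $f_{s\cdot x}(v,t,\lambda)=f_x(v,t+s,\lambda)$. Thus $t\mapsto v_x(t+s)$ is a $1$-periodic solution with zero mean for the point $s\cdot x$ and the covector $\lambda(x)$, that is, $(v_x(s),\lambda(x))$ is a zero of $\Phi^\Omega_{s\cdot x}$ in the $\delta$-ball. Uniqueness gives the last claims.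
\end{proof}

The condition of zero mean, unlike a condition such as $v(0)=0$, is invariant under shifts of $t$. This is why the loop and the multiplier depend only on the fiber through $x$. In particular $\lambda$ descends to a smooth $1$-form on $M$ that is $o(1)$ in $C^1$.

\subsection{The diffeomorphism $u$}

Put $u_r(x)=E_x(r\,v_0(x),0)$ for $r\in[0,1]$ and $u=u_1$. By \eqref{eq:chart} and Lemma~\ref{lem:loops},
\begin{equation}\label{eq:u}
u_r(t\cdot x)=E_{t\cdot x}(r\,v_x(t),0)=E_x(r\,v_x(t),t).
\end{equation}
Since $E_x(0,0)=x$ and $v_0=o(1)$ in $C^1$, we have $u_0=\mathrm{id}$ and all $u_r$ are $o(1)$-close to the identity in $C^1$. Diffeomorphisms of a closed manifold form a $C^1$-open set, so $\{u_r\}$ is an isotopy for $\Omega$ close. Put $\Omega'=u^*\Omega$. Differentiating \eqref{eq:u} at $t=0$ gives $du(V_x)=dE_x(\partial_\theta+f_x)$ at the point $(v_0(x),0)$. So \eqref{eq:contraction} yields, for $\xi\in T_x\Sigma$,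
\begin{equation}\label{eq:N}
\Omega'(V,\xi)=\lambda_{\pi(x)}(N_x\xi),\qquad N_x=(\mathrm{pr}-\rho_x\otimes d\theta)\circ\big(dE_x|_{(v_0(x),0)}\big)^{-1}\circ d_xu .
\end{equation}
The linear map $N_x:T_x\Sigma\to T_{\pi(x)}M$ satisfies $N_x=d\pi+o(1)$, because $\rho_x$, $v_0$ and the $C^1$-distance from $u$ to the identity are $o(1)$, and $\mathrm{pr}\circ(dE_x|_{(0,0)})^{-1}=d\pi$ by \eqref{eq:chart}. Finally, for $\Omega$ close,
\begin{equation}\label{eq:positive}
\eta\wedge\Omega^n>0,\qquad\eta(du\,V)=1+o(1)>0 .
\end{equation}

\section{The normal form and the volume estimate}\label{sec:normal}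

\subsection{The normal form}

The function $h$ will be an average of a primitive, and we need it to be small; so we need a small primitive. Let $G$ be the Green operator of the Hodge Laplacian of $g_\Sigma$. For an exact form $\zeta$ the harmonic part vanishes and $dG\zeta=Gd\zeta=0$, so $\zeta=dd^*G\zeta$. Hence $\alpha_\Omega=d^*G(\Omega-\Omega_*)$ is a smooth primitive of $\Omega-\Omega_*$. Fix $q>\dim\Sigma$. By elliptic regularity $G:L^q\to W^{2,q}$ is bounded, and $W^{1,q}\subset C^0$ by Sobolev's embedding theorem, so
\[
\|\alpha_\Omega\|_{C^0}\le K\|\alpha_\Omega\|_{W^{1,q}}\le K\|\Omega-\Omega_*\|_{L^q}=o(1).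
\]
From now on the starred quantities are computed with $\alpha_\Omega$ unless stated otherwise. Let $\alpha'=\alpha_\Omega+\int_0^1k_r\,dr$ be the primitive of $\Omega'-\Omega_*$ given by Lemma~\ref{lem:isotopy} for the isotopy $\{u_r\}$, and let $h,b,F,\beta,\tilde\omega$ be given by Lemma~\ref{lem:average}.

\begin{proposition}\label{prop:normal}
For $\Omega$ close, $u^*\Omega=\tilde\omega+d(h\eta+\beta)$, and:
\begin{enumerate}
\item[(a)] $h=o(1)$ and $\tilde\omega=\omega+o(1)$ in $C^0$;
\item[(b)] $dh=-\lambda\circ\bar N$ for an endomorphism $\bar N=\mathrm{id}+o(1)$ of $TM$; in particular $\frac12|\lambda|\le|dh|\le2|\lambda|$;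
\item[(c)] $|\mathcal L_V\beta|_x\le o(1)\,|dh|_{\pi(x)}$ and $|\beta|_x\le o(1)\,|dh|_{\pi(x)}$ for all $x\in\Sigma$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Since $|\partial_ru_r|\le K|v_0|$, we have $k_r=o(1)$, so $\alpha'=o(1)$ and $h=o(1)$ in $C^0$. Since $u\to\mathrm{id}$ in $C^1$, we have $\Omega'-\Omega_*=o(1)$ in $C^0$, and hence $\overline{\Omega'}-\Omega_*=\overline{\Omega'-\Omega_*}=o(1)$. Evaluating Lemma~\ref{lem:average}(a) on horizontal lifts gives $\tilde\omega+h\kappa-\omega=o(1)$.

(b) By Lemma~\ref{lem:average}(b) the average of $\iota_V\Omega'$ is $-dh$. Evaluate it on $\xi^h_x$ with $\xi\in T_mM$, and use \eqref{eq:N}, $d\varphi_t\,\xi^h_x=\xi^h_{t\cdot x}$, and the fact that $\lambda$ is constant along the fiber: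
\[
-dh(\xi)=\int_0^1\lambda_m(N_{t\cdot x}\xi^h_{t\cdot x})\,dt=\lambda_m(\bar N_m\xi),\qquad\bar N_m\xi=\int_0^1N_{t\cdot x}\xi^h_{t\cdot x}\,dt=\xi+o(1)|\xi| .
\]

(c) By Lemma~\ref{lem:average}(b), \eqref{eq:N} and (b), for $\xi\in T_x\Sigma$,
\[
(\mathcal L_V\beta)(\xi)=\lambda(N_x\xi)-\lambda(\bar N\,d\pi\,\xi)=\lambda\big((N_x-d\pi)\xi\big)+\lambda\big((\mathrm{id}-\bar N)\,d\pi\,\xi\big),
\]
so $|\mathcal L_V\beta|\le o(1)|\lambda|\le o(1)|dh|$. As $|dh|$ is constant along fibers, the bound for $\beta$ follows from Lemma~\ref{lem:average}(b).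
\end{proof}

\subsection{The gradient inequality}

On the torus the inequality $|dh|^2\le K(h-\min h)$ came from a bound on $\nabla^2h$. Now $\bar N$ involves $du$ and is controlled only in $C^0$, so this bound is not at hand. The bound on $\nabla\lambda$ serves instead.

\begin{lemma}\label{lem:gradient}
For $\Omega$ close, $|dh|^2\le32\min\{h-\min h,\ \max h-h\}$.
\end{lemma}

\begin{proof}
For $\Omega$ close, $|\nabla\lambda|\le1$ and $|\bar N-\mathrm{id}|\le\frac1{10}$. Let $m\in M$ with $\ell=|\lambda_m|>0$, let $\xi$ be a unit vector with $\lambda_m(\xi)=\ell$, and let $c(s)=\exp_m(s\xi)$. Since $\dot c$ is parallel and of unit length, $\frac d{ds}\lambda(\dot c)=(\nabla_{\dot c}\lambda)(\dot c)\ge-1$, so $\lambda(\dot c(s))\ge\ell-s$; also $|\lambda_{c(s)}|\le\ell+s$ for $s\ge0$. For $0\le s\le\ell/2$, Proposition~\ref{prop:normal}(b) gives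
\[
\frac d{ds}h(c(s))=-\lambda(\dot c)-\lambda\big((\bar N-\mathrm{id})\dot c\big)\le-(\ell-s)+\frac{\ell+s}{10}\le-\frac\ell2+\frac{3\ell}{20}\le-\frac\ell4 .
\]
Hence $\min h\le h(c(\ell/2))\le h(m)-\ell^2/8$. Along the geodesic with initial vector $-\xi$ we have $\lambda(\dot c)\le-(\ell-s)$, the derivative of $h$ is at least $\ell/4$, and $\max h\ge h(m)+\ell^2/8$. So $|\lambda|^2\le8\min\{h-\min h,\max h-h\}$, and $|dh|\le2|\lambda|$ completes the proof.
\end{proof}

\subsection{Closed characteristics from critical points}

\begin{lemma}\label{lem:char}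
Let $\Omega$ be close. If $m$ is a critical point of $h$ and $x\in\pi^{-1}(m)$, then $\gamma_m(t)=u(t\cdot x)$ lies in $\mathcal X(\Omega)\cap\Lambda(\pi)$ and $\mathcal A^*_\Omega(\gamma_m)=h(m)$. If $h$ is constant, then $\Omega$ is Zoll.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:normal}(b), $\lambda_m=0$, so $\iota_V\Omega'=0$ along $\pi^{-1}(m)$ by \eqref{eq:N}. Thus $\dot\gamma_m=du\,V$ lies in $\ker\Omega$, and it is positive by \eqref{eq:positive}. For $\Omega$ close, $|v_x(t)|<r_L$. By \eqref{eq:u} and \eqref{eq:chart}, $r\mapsto u_r(t\cdot x)$ is then a path of loops in $\pi^{-1}(B(m,r_L))$ from the fiber through $x$ to $\gamma_m$, that is, a short path. Lemma~\ref{lem:isotopy}(c) and the definition of $h$ give the action. If $h$ is constant, then $\lambda=0$ and $u_*V$ is a positive section of $\ker\Omega$ everywhere. It generates the free action $u\circ\varphi_t\circ u^{-1}$, so $\Omega$ is Zoll.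
\end{proof}

\subsection{The volume estimate}

\begin{proposition}\label{prop:volume}
For $\Omega$ close,
\begin{align*}
\operatorname{Vol}^*(\Omega)-P^*(\min h)&=(1+o(1))\int_M(h-\min h)\,\omega^n,\\
P^*(\max h)-\operatorname{Vol}^*(\Omega)&=(1+o(1))\int_M(\max h-h)\,\omega^n .
\end{align*}
In particular $P^*(\min h)\le\operatorname{Vol}^*(\Omega)\le P^*(\max h)$, with equality in either place if and only if $h$ is constant.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:isotopy}(b), $\operatorname{Vol}^*(\Omega)=I(\Omega_*;\alpha')$ is given by \eqref{eq:volformula}. Let $\mathcal R$ be the second term there. With Lemma~\ref{lem:average}(d),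
\begin{align*}
\operatorname{Vol}^*(\Omega)-P^*(\min h)&=\int_M\int_{\min h}^{h}(\tilde\omega+s\kappa)^n\,ds+\mathcal R,\\
P^*(\max h)-\operatorname{Vol}^*(\Omega)&=\int_M\int_{h}^{\max h}(\tilde\omega+s\kappa)^n\,ds-\mathcal R .
\end{align*}
By Proposition~\ref{prop:normal}(a), $(\tilde\omega+s\kappa)^n=(1+o(1))\,\omega^n$ pointwise for $|s|\le\|h\|_{C^0}$; here we use that $\omega^n$ is a volume form. So the main terms are $(1+o(1))\int_M(h-\min h)\,\omega^n$ and $(1+o(1))\int_M(\max h-h)\,\omega^n$. In $\mathcal R$, the forms $\Psi_\tau$, $\zeta_\tau=\iota_V\Psi_\tau$ and $\Psi_\tau^{\mathrm{hor}}$ are bounded in $C^0$ independently of $\Omega$ and $\tau$, since $\Omega'$ is. By Proposition~\ref{prop:normal}(c), $|\zeta_\tau|\le2|dh|$. With Proposition~\ref{prop:normal}(c) again and Lemma~\ref{lem:gradient}, the integrand has norm at most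
\[
K|\beta|\,|dh|\le o(1)\,|dh|^2\le o(1)\min\{h-\min h,\ \max h-h\}.
\]
The volume form of $g_\Sigma$ is $\eta\wedge\pi^*\mathrm{vol}_g$ and $\mathrm{vol}_g\le K\omega^n$, so $|\mathcal R|$ is at most $o(1)$ times each of the two integrals in the statement.
\end{proof}

\begin{remark}
Apart from (F5), closeness in $C^1$ rather than $C^0$ is used in Lemma~\ref{lem:loops}. It gives the contraction; it makes $v_0$ small in $C^1$, so that $u$ is a diffeomorphism and $N=d\pi+o(1)$; and it gives $|\nabla\lambda|\le1$ in Lemma~\ref{lem:gradient}. The inequality of that lemma is false for functions that are only $C^1$-small: on the flat torus, $h=\epsilon k^{-1}(1-\cos2\pi kq)$ has $|h|,|dh|\le2\pi\epsilon$, while at $q=1/4k$ the ratio $|dh|^2/(h-\min h)$ equals $4\pi^2\epsilon k$, which is unbounded in $k\in\mathbb N$.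
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proofA}

Let $\mathcal U$ be a $C^1$-open neighborhood of $\Omega_*$ on which the results above and the finitely many closeness conditions below hold. Let $\Omega\in\mathcal U$, let $m_+$ and $m_-$ be a maximum and a minimum point of $h$, and put $\gamma_\pm=\gamma_{m_\pm}$.

\subsection{The inequalities, and equality implies Zoll}

By \eqref{eq:star}, Lemma~\ref{lem:char} and Proposition~\ref{prop:volume},
\begin{equation}\label{eq:J}
J_\Omega(\gamma_-)=P^*(\min h)-\operatorname{Vol}^*(\Omega)\le0\le P^*(\max h)-\operatorname{Vol}^*(\Omega)=J_\Omega(\gamma_+).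
\end{equation}
Since $\gamma_\pm\in\mathcal X(\Omega)\cap\Lambda(\pi)$, the numbers $\mathcal A_\Omega(\gamma_\pm)$ lie in $[\mathcal A_{\min}(\Omega),\mathcal A_{\max}(\Omega)]$, where $P$ is increasing by Lemma~\ref{lem:interval}. Hence
\begin{equation}\label{eq:chain}
P(\mathcal A_{\min}(\Omega))-\operatorname{Vol}(\Omega)\le J_\Omega(\gamma_-)\le0\le J_\Omega(\gamma_+)\le P(\mathcal A_{\max}(\Omega))-\operatorname{Vol}(\Omega),
\end{equation}
which is \eqref{eq:conj}. Equality in one of the inequalities \eqref{eq:conj} forces $J_\Omega(\gamma_-)=0$ or $J_\Omega(\gamma_+)=0$. Then $h$ is constant by Proposition~\ref{prop:volume}, and $\Omega$ is Zoll by Lemma~\ref{lem:char}.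

\subsection{Zoll implies equality}\label{sec:zoll}

Let $\Omega\in\mathcal U$ be Zoll, with free action $\varphi^\Omega_t$ and positive generator $Z$. The definition of a Zoll form does not say that the bundle $\mathfrak p_\Omega$ is close to $\pi$; a priori some of its fibers could be long. We first exclude this.

Since $\eta\wedge\Omega^n>0$, there is a section $R$ of $\ker\Omega$ with $\eta(R)=1$. It is determined by $\iota_R(\eta\wedge\Omega^n)=\Omega^n$, so $R=V+o(1)$ in $C^0$. Let $\varphi_R^t$ be its flow. The curve $t\mapsto\varphi_{-t}\varphi_R^t(y)$ has velocity $d\varphi_{-t}(R-V)$, and the $\varphi_t$ are isometries, so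
\begin{equation}\label{eq:flows}
d\big(\varphi_R^t(y),t\cdot y\big)\le t\,\|R-V\|_{C^0}=o(1)\qquad\text{for }t\in[0,\tfrac32],\ y\in\Sigma .
\end{equation}
We have $Z=\eta(Z)R$ with $\eta(Z)>0$. As $\varphi^\Omega$ is free, the minimal period of the $R$-orbit of $y$ is $T(y)=\int_0^1\eta(Z)(\varphi_t^\Omega y)\,dt$, the integral of $\eta$ over the oriented $\mathfrak p_\Omega$-fiber through $y$. It is a continuous function of $y$.

\emph{Step 1: $T<\frac54$ everywhere.} Since $\varphi$ is free and $\Sigma$ is compact, $d(t\cdot y,y)$ has a positive lower bound for $t\in[\frac54,\frac32]$ and $y\in\Sigma$. If $T(y)\in[\frac54,\frac32]$, then $\varphi_R^{T(y)}(y)=y$ and \eqref{eq:flows} gives $d(T(y)\cdot y,y)=o(1)$, which is impossible for $\Omega$ close. So $T$ takes no value in $[\frac54,\frac32]$. The curves $\gamma_\pm$ are closed characteristics, and they are injective because $u$ is. Hence they are oriented $\mathfrak p_\Omega$-fibers up to reparametrization, and on $\gamma_-$ we have $T=\int_{\gamma_-}\eta=1+o(1)<\frac54$ by \eqref{eq:positive}. Since $\Sigma$ is connected,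 $T<\frac54$ everywhere.

\emph{Step 2: all $\mathfrak p_\Omega$-fibers lie in $\Lambda(\pi)$ and have the same action.} Let $\Gamma^y(t)=\varphi_t^\Omega(y)$. By Step 1 its image is contained in $\{\varphi_R^t(y):0\le t\le\frac54\}$. Since $\pi$ does not increase distances, \eqref{eq:flows} shows that $\Gamma^y$ projects into $B(\pi(y),r_L)$, and hence into some $B_i$, for $\Omega$ close. So $\Gamma^y$ has a degree. If $\Gamma^y$ lies in $\pi^{-1}(B_i)$, there is a path-connected neighborhood $W$ of $y$ such that $\Gamma^{y'}$ lies in $\pi^{-1}(B_i)$ for all $y'\in W$; smooth paths $y_r$ in $W$ give homotopies $\Gamma^{y_r}$ in $\pi^{-1}(B_i)$. Thus the degree is locally constant in $y$. It equals $1$ for $y$ on $\gamma_-$, hence for all $y$, and $\Gamma^y\in\Lambda(\pi)$ by Lemma~\ref{lem:degree}(a). Along the same homotopies $\partial_t\Gamma^{y_r}=Z\in\ker\Omega$, so $\Omega$ pulls back to zero, and Lemma~\ref{lem:degree}(b) shows that $y\mapsto\mathcal A^*_\Omega(\Gamma^y)$ is locally constant, hence constant.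

\emph{Step 3: conclusion.} Both $\gamma_-$ and $\gamma_+$ are $\mathfrak p_\Omega$-fibers, so $\min h=\mathcal A^*_\Omega(\gamma_-)=\mathcal A^*_\Omega(\gamma_+)=\max h$. Thus $h$ is a constant, and $\operatorname{Vol}^*(\Omega)=P^*(h)$ by Proposition~\ref{prop:volume}. Let $\gamma\in\mathcal X(\Omega)\cap\Lambda(\pi)$. Up to reparametrization it is the $m$-fold iterate of a $\mathfrak p_\Omega$-fiber with the same image, for some $m\ge1$. The fiber has degree $1$ by Step 2 and $\gamma$ has degree $1$ by Lemma~\ref{lem:degree}(a), so $m=1$ and $\mathcal A^*_\Omega(\gamma)=h$. Hence $J_\Omega(\gamma)=P^*(h)-\operatorname{Vol}^*(\Omega)=0$, that is, $P(\mathcal A_\Omega(\gamma))=\operatorname{Vol}(\Omega)$ for all $\gamma\in\mathcal X(\Omega)\cap\Lambda(\pi)$. By Lemma~\ref{lem:interval}, $P$ is injective on an interval containing all these actions. So they coincide, $\mathcal A_{\min}(\Omega)=\mathcal A_{\max}(\Omega)$, and both inequalities in \eqref{eq:conj} are equalities. This completes the proof of Theorem~\ref{thm:main}. \qed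

\section{Proof of Theorem~\ref{thm:quant}}\label{sec:proofB}

Let $h$ and $u$ be as in Section~\ref{sec:normal}, and let $\mathcal U_\varepsilon\subset\mathcal U$ be so small that the terms $o(1)$ in Proposition~\ref{prop:volume} are at most $\varepsilon$ in absolute value and the closeness conditions below hold.

\subsection{Part (1)} The curves $\gamma_m$ are given by Lemma~\ref{lem:char}. They are disjoint for different $m$ because $u$ is injective. The estimates follow from \eqref{eq:J} and Proposition~\ref{prop:volume}.

\subsection{Part (2): the lower bound}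
By Lemma~\ref{lem:gradient}, for $\tau>0$ the smooth function $\sqrt{\max h-h+\tau}$ has gradient of norm $|dh|/2\sqrt{\max h-h+\tau}\le\sqrt{32}/2=\sqrt8$. Integrating along a minimizing geodesic from $m_+$ and letting $\tau\to0$ gives $\max h-h\le8\,d(\cdot,m_+)^2$. On the ball of radius $(\operatorname{osc}h/16)^{1/2}$ around $m_+$ we thus have $\max h-h\le\frac12\operatorname{osc}h$, that is, $h-\min h\ge\frac12\operatorname{osc}h$. Since $M$ is compact of dimension $2n$ and $\operatorname{osc}h=o(1)$, this ball has $\omega^n$-volume at least $K^{-1}(\operatorname{osc}h)^n$. Hence $\int_M(h-\min h)\,\omega^n\ge(2K)^{-1}(\operatorname{osc}h)^{n+1}$. The same argument with $\sqrt{h-\min h+\tau}$ and a ball around $m_-$ gives this bound for $\int_M(\max h-h)\,\omega^n$. Part (1) and \eqref{eq:chain} give the claim with $\mu=(1-\varepsilon)/2K$.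

\subsection{Part (2): the exponent}
We use the invariant perturbations of Section~\ref{sec:invariant}, and first identify their $h$ and $u$. Let $h_1\in C^\infty(M)$ be $C^2$-small and $\Omega=\Omega_*+d(h_1\eta)$, which is $C^1$-close to $\Omega_*$. By \eqref{eq:chart}, $\nu_x(0,\theta)(w)=\Omega(V,w^h)=-d_mh_1(w)$ for all $\theta$. So $f_x(0,\theta,-d_mh_1)=0$, and $(0,-d_mh_1)$ is a zero of $\Phi^\Omega_x$ in the $\delta$-ball. By uniqueness in Lemma~\ref{lem:loops}, $v_0=0$, hence $u_r=\mathrm{id}$ and $\alpha'=\alpha_\Omega$. The form $\alpha_\Omega-h_1\eta$ is closed, so its integral over a fiber is a constant $s$, and $h=h_1+s$. Thus $h$ and $h_1$ have the same oscillation and the same extremal points, and $\gamma_{m_\pm}$ are fibers. By Lemma~\ref{lem:indep} we may compute $J_\Omega$ with the primitive $h_1\eta$, so \eqref{eq:invariant} holds with $h_1$ in place of $h$.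

Take a chart of $M$ with coordinate $y\in\mathbb R^{2n}$ whose image contains the closed unit ball, and a smooth function $0\le\phi\le1$ with compact support in the open unit ball and $\max\phi=1$. For $0<r\le1$ and $\delta_1>0$ let $h_1=\delta_1r^2\phi(y/r)$, extended by zero. Its derivatives of order $j=0,1,2$ in the chart are bounded by $K\delta_1r^{2-j}$, so $\|h_1\|_{C^2}\le K\delta_1$, and we can fix $\delta_1$ such that $\Omega$ lies in a given $C^1$-neighborhood of $\Omega_*$ for all $r$. We have $\min h_1=0$ and $\operatorname{osc}h_1=\delta_1r^2$, and the support of $h_1$ has $\omega^n$-volume at most $Kr^{2n}$. By \eqref{eq:invariant},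
\[
\operatorname{Vol}(\Omega)-P(\mathcal A_\Omega(\gamma_{m_-}))=\int_M\int_0^{h_1}(\omega+s\kappa)^n\,ds\le K\delta_1r^{2n+2}=K\delta_1^{-n}(\operatorname{osc}h)^{n+1}.
\]
For $p<n+1$ the ratio of the left side to $(\operatorname{osc}h)^p$ tends to $0$ as $r\to0$. For $m_+$ use $-h_1$, whose maximum is $0$: then \eqref{eq:invariant} gives $P(\mathcal A_\Omega(\gamma_{m_+}))-\operatorname{Vol}(\Omega)=\int_M\int_{-h_1}^0(\omega+s\kappa)^n\,ds$, which has the same upper bound.

\subsection{Part (3)}
If $h$ is constant, then $\Omega$ is Zoll by Lemma~\ref{lem:char}; the converse is Step 3 of Section~\ref{sec:zoll}.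

Let $h\equiv s$ be constant; $|s|<s_0$ for $\Omega$ close. Then $\beta=0$ by Proposition~\ref{prop:normal}(c), and $u^*\Omega=\pi^*\omega_1$, where $\omega_\tau=\omega+s\kappa+\tau\,db$ for $\tau\in[0,1]$. It remains to remove $db$, which we do by Moser's argument on the base. By Proposition~\ref{prop:normal}(a), $\omega_\tau=\omega+o(1)$ in $C^0$, so all $\omega_\tau$ are symplectic for $\Omega$ close. Let $X_\tau$ be the vector field with $\iota_{X_\tau}\omega_\tau=-b$ and $\chi_\tau$ its flow with $\chi_0=\mathrm{id}$. Then $\frac d{d\tau}\chi_\tau^*\omega_\tau=\chi_\tau^*(d\iota_{X_\tau}\omega_\tau+db)=0$, so $\chi_1^*\omega_1=\omega+s\kappa$. The flow of the horizontal lift of $X_\tau$ ends at a diffeomorphism $\hat\chi$ of $\Sigma$, isotopic to the identity, with $\pi\circ\hat\chi=\chi_1\circ\pi$. Hence $(u\circ\hat\chi)^*\Omega=\pi^*\chi_1^*\omega_1=\Omega_*+s\,d\eta$, and $\Omega=\psi^*(\Omega_*+s\,d\eta)$ with $\psi=(u\circ\hat\chi)^{-1}$.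

Conversely, for $|s|<s_0$ the form $\Omega_s=\Omega_*+s\,d\eta=\pi^*(\omega+s\kappa)$ has $\iota_V\Omega_s=0$ and $\eta\wedge\Omega_s^n>0$, so it is Zoll with generator $V$. If $\psi$ is isotopic to the identity, then $\psi$ preserves the orientation, so $\psi^*\eta\wedge(\psi^*\Omega_s)^n>0$. The generator of the free action $\psi^{-1}\circ\varphi_t\circ\psi$ lies in $\ker\psi^*\Omega_s$, and $\psi^*\eta$ equals $1$ on it. So it is positive, and $\psi^*\Omega_s$ is Zoll. This completes the proof of Theorem~\ref{thm:quant}. \qed

\begin{thebibliography}{1}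

\bibitem{BK}
Gabriele Benedetti and Jungsoo Kang,
\emph{On a local systolic inequality for odd-symplectic forms},
arXiv:1902.01261 (2019).

\end{thebibliography}
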